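# Uniform embeddings in Hilbert space and unitary representability: the groups $L_1(X,\Gamma)$

A topological group can sit inside Hilbert space geometry in two ways. It can act, or it can merely be placed there as a set of points. These notes ask whether, for Polish groups, the second implies the first.

**Definition (unitarily representable).** For a Hilbert space $H$, let $U(H)$ be its unitary group with the strong operator topology: $u_i\to u$ when $u_i\xi\to u\xi$ for every $\xi\in H$. A topological group is *unitarily representable* if it is topologically isomorphic to a subgroup of some $U(H)$.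

**Definition (uniform embedding).** The left uniformity of $G$ calls $x,y$ close when $x^{-1}y$ is close to $1$. The group *embeds uniformly* in a Hilbert space if, with its left uniformity, it is uniformly homeomorphic to a subset of that space. Explicitly, there is an injective map $\Phi$ such that

- for every $\varepsilon>0$ there is a neighborhood $U$ of $1$ with $\|\Phi(x)-\Phi(y)\|<\varepsilon$ whenever $x^{-1}y\in U$;
- for every neighborhood $V$ of $1$ there is $c>0$ with $x^{-1}y\in V$ whenever $\|\Phi(x)-\Phi(y)\|<c$.

One may use the right uniformity instead, since inversion is a uniform isomorphism between the two. The question, taken from Jorge Galindo, "On unitary representability of topological groups", arXiv:math/0607193 (2006), is this: *if a (non-Abelian) Polish group embeds uniformly in $\ell_2$, must it be unitarily representable?* We start with a class of groups for which the answer is yes.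

## 1. Averaging a uniform embedding over an amenable group

**Theorem 1.** If a topological group $G$ is amenable and embeds uniformly in a Hilbert space, then it is unitarily representable.

(The Abelian case is due to Aharoni–Maurey–Mityagin.) The proof needs two tools: kernels, and the passage from a positive definite function to a representation.

**Kernels.** A real symmetric kernel $k$ on a set is *positive definite* if $\sum c_ic_jk(x_i,x_j)\ge0$ for all finite families of points $x_i$ and reals $c_i$. A real symmetric kernel $K$ with zero diagonal is *conditionally negative definite* (c.n.d.) if $\sum c_ic_jK(x_i,x_j)\le0$ whenever $\sum c_i=0$. Both classes are stable under sums, pullbacks, finite pointwise limits and integrals over a parameter, because the defining inequalities are. Schoenberg's theorem says that the following are equivalent: $K$ is c.n.d.; $K(x,y)=\|F(x)-F(y)\|^2$ for some map $F$ into a Hilbert space; $e^{-tK}$ is positive definite for all $t>0$. In that case $1-e^{-tK}$ is c.n.d. for $t>0$: it vanishes on the diagonal, and when $\sum c_i=0$ the constant $1$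 contributes nothing. A function $\psi$ on a group is called c.n.d. (or positive definite) if the kernel $\psi(x^{-1}y)$ is.

Small examples: $(x-y)^2$ on $\mathbb R$ is c.n.d., so $e^{-(x-y)^2}$ is positive definite. The kernel $1_{x\ne y}$ on any set is c.n.d., because it equals $\frac12\|\delta_x-\delta_y\|^2$ for an orthonormal family $(\delta_x)$.

**Lemma 1.** Let $G$ be a Hausdorff topological group and $\varphi:G\to\mathbb R$ positive definite with $\varphi(1)=1$.

1. There are a homomorphism $\pi:G\to U(H)$ and a unit vector $\xi$ with $\|\pi(g)\xi-\xi\|^2=2-2\varphi(g)$ for all $g$.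
2. If $\varphi$ is continuous at $1$, then $\pi$ is strongly continuous.
3. If moreover $\sup_{g\notin V}\varphi(g)<1$ for every neighborhood $V$ of $1$, then $\pi$ is a topological isomorphism onto its image.

*Proof.* A real symmetric positive definite kernel is positive definite over $\mathbb C$ too: for $c=a+ib$ the cross terms cancel by symmetry. So there are a Hilbert space $H$ and vectors $v_g$ with dense linear span such that $\langle v_g,v_h\rangle=\varphi(g^{-1}h)$. The map $v_h\mapsto v_{gh}$ preserves these inner products, so it extends to a unitary $\pi(g)$, and $\pi$ is a homomorphism (the GNS construction). With $\xi=v_1$, $\|\pi(g)\xi-\xi\|^2=\|v_g-v_1\|^2=2-2\varphi(g)$, since $\varphi(g^{-1})=\varphi(g)$.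

For part 2, $\|\pi(g)v_h-v_h\|^2=\|v_{gh}-v_h\|^2=2-2\varphi(h^{-1}g^{-1}h)\to0$ as $g\to1$. By linearity, and then by density (all $\pi(g)$ have norm $1$), $\pi(g)\eta\to\eta$ for every $\eta\in H$. Since $\|\pi(g)\eta-\pi(g_0)\eta\|=\|\pi(g_0^{-1}g)\eta-\eta\|$, continuity at $1$ gives continuity everywhere.

For part 3, given $V$ put $q=\sup_{g\notin V}\varphi(g)<1$. Then $\{g:\|\pi(g)\xi-\xi\|^2<2-2q\}\subset V$. If $\pi(g)=1$, then $g$ lies in every $V$, so $g=1$. Hence $\pi$ is injective, and its inverse is a homomorphism that is continuous at $1$, hence continuous. $\square$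

**Amenability.** The topological group $G$ is amenable if there is a left-invariant mean on the bounded functions $u$ with $\sup_x|u(vx)-u(x)|\to0$ as $v\to1$. Compact groups are amenable (integrate against Haar measure), and so are Abelian groups. It is convenient to turn the definition around. If $w$ is bounded and $\sup_x|w(xv)-w(x)|\to0$ as $v\to1$ (call $w$ left uniformly continuous), then $u(x)=w(x^{-1})$ satisfies $u(vx)-u(x)=w(x^{-1}v^{-1})-w(x^{-1})$, so $u$ belongs to the first class. Replacing $w$ by $w(\cdot\,y)$ replaces $u$ by $x\mapsto u(y^{-1}x)$. So composing with inversion we obtain a mean $m$ on the bounded left uniformly continuous functions that is invariant under right translations $w\mapsto w(\cdot\,y)$.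

*Proof of Theorem 1.* Let $\Phi$ be a uniform embedding of $G$ and
$$k(g,h)=\exp\bigl(-\|\Phi(g)-\Phi(h)\|^2\bigr),$$
a positive definite kernel by Schoenberg. If $k$ happened to be left-invariant, Lemma 1 would apply at once. This is what happens for $G=\mathbb R$ and $\Phi(x)=x$, where $\varphi(g)=e^{-g^2}$. In general we make $k$ invariant by averaging.

**Step 1: the functions to be averaged are admissible.** Fix $g,h$. The function $x\mapsto k(xg,xh)$ is bounded. Replacing $x$ by $xv$ moves $xg$ to $xvg$, and $(xg)^{-1}(xvg)=g^{-1}vg\to1$ as $v\to1$, independently of $x$. So $\|\Phi(xvg)-\Phi(xg)\|\to0$ uniformly in $x$, and likewise for $h$. Since $s\mapsto e^{-s^2}$ is uniformly continuous, $x\mapsto k(xg,xh)$ is left uniformly continuous.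

**Step 2: average.** Put $\bar k(g,h)=m_x\,k(xg,xh)$. It is positive definite, because $\sum c_ic_j\bar k(g_i,g_j)=m_x\bigl(\sum c_ic_jk(xg_i,xg_j)\bigr)\ge0$. Also $\bar k(yg,yh)=m_x\,k(xyg,xyh)=\bar k(g,h)$ by right invariance of $m$. So $\bar k(g,h)=\varphi(g^{-1}h)$ with $\varphi$ positive definite and $\varphi(1)=1$.

**Step 3: the uniform bounds survive the average.** We have $1\ge\varphi(g)=m_xk(x,xg)\ge\inf_xk(x,xg)$, and the infimum tends to $1$ as $g\to1$ by uniform continuity of $\Phi$. So $\varphi$ is continuous at $1$. Given a neighborhood $V$ of $1$, uniform continuity of $\Phi^{-1}$ gives $c>0$ with $\|\Phi(x)-\Phi(xg)\|\ge c$ for all $x$ and all $g\notin V$. Hence $\varphi(g)\le e^{-c^2}<1$ for $g\notin V$. The group $G$ is Hausdorff, being homeomorphic to a subset of a Hilbert space, so Lemma 1 applies. $\square$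

## 2. What is lost without a mean

Amenability entered only in Step 2, to make $k$ invariant while keeping it positive definite. Without a mean one could try to take a supremum: $\sup_xk(xg,xh)$ is left-invariant and satisfies both bounds of Step 3. But positive definiteness is lost in general. The kernels
$$\begin{pmatrix}1&1&0\\1&1&0\\0&0&1\end{pmatrix},\qquad\begin{pmatrix}1&0&0\\0&1&1\\0&1&1\end{pmatrix}$$
are positive definite, while their entrywise maximum has determinant $-1$.

So we look among non-amenable groups for a counterexample. The first candidates are discrete, and they all fail. If $\Gamma$ is countable and discrete, then $\gamma\mapsto\delta_\gamma\in\ell_2(\Gamma)$ is a uniform embedding, since distinct points have distance $\sqrt2$. The left regular representation embeds $\Gamma$ topologically in $U(\ell_2(\Gamma))$, because $\|\lambda(\gamma)\delta_1-\delta_1\|<\sqrt2$ forces $\gamma=1$. The uniform structure of a discrete group cannot see how far apart two distinct elements are.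

There are, however, *large-scale* notions for discrete groups that separate "placed in Hilbert space" from "acting on Hilbert space". The plan is to put copies of one discrete group $\Gamma$, shrunk by factors tending to $0$, inside a single Polish group. A condition at large distances in $\Gamma$ then becomes a condition at distance about $1$ in the Polish group.

Throughout, $\Gamma$ is a countably infinite discrete group.

**Definition (coarse embedding).** A map $F:\Gamma\to$ Hilbert space is a *coarse embedding* if $\sup_x\|F(x)-F(x\gamma)\|<\infty$ for each $\gamma\in\Gamma$, and $\{\gamma:\inf_x\|F(x)-F(x\gamma)\|\le R\}$ is finite for each $R$.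

**Definition (Haagerup).** $\Gamma$ is *Haagerup* if it has a c.n.d. function $\psi\ge0$ with all sets $\{\psi\le R\}$ finite.

For $\Gamma=\mathbb Z$, the map $F(n)=n$ into $\mathbb R$ is a coarse embedding, because the sup and the inf both equal $|\gamma|$; and $\psi(n)=n^2$ shows that $\mathbb Z$ is Haagerup. In general a proper c.n.d. function $\psi$ gives a coarse embedding: write $\psi(x^{-1}y)=\|F(x)-F(y)\|^2$, and then $\|F(x)-F(x\gamma)\|^2=\psi(\gamma)$ for all $x$. The Haagerup property is the equivariant version of coarse embeddability.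

**Definition (property (T)).** $\Gamma$ has *property (T)* if there is a *Kazhdan pair* $(S,\kappa)$, with $S\subset\Gamma$ finite and $\kappa>0$: for every unitary representation $\sigma$ of $\Gamma$ and every $\eta$ orthogonal to the $\sigma(\Gamma)$-invariant vectors, $\max_{s\in S}\|\sigma(s)\eta-\eta\|\ge\kappa\|\eta\|$.

The definition makes sense for any discrete group. A finite group $\Lambda$ has the Kazhdan pair $(\Lambda,\sqrt2)$: if $\eta$ is orthogonal to the invariants, the average of the $\sigma(\gamma)\eta$ is an invariant vector orthogonal to every invariant vector, so it is $0$. Thus the average of $\|\sigma(\gamma)\eta-\eta\|^2=2\|\eta\|^2-2\,\mathrm{Re}\langle\sigma(\gamma)\eta,\eta\rangle$ is $2\|\eta\|^2$. The group $\mathbb Z$ has no Kazhdan pair: for $S\subset[-N,N]$ the character $\sigma(n)=e^{in\theta}$ with $0<\theta<2\pi$ has no nonzero invariant vectors, but $|\sigma(s)-1|\le N\theta$ on $S$, and $\theta$ may be as small as we like. The example we shall use is $SL_3(\mathbb Z)$, which has property (T) (Kazhdan 1967; Bekka–de la Harpe–Valette, *Kazhdan's Property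 (T)*, Ch. 1).

Property (T) enters through the following inequality. Split a vector as $\xi=\xi_0+\xi_1$, with $\xi_0$ invariant and $\xi_1$ orthogonal to the invariants. Then $\sigma(\gamma)\xi-\xi=\sigma(\gamma)\xi_1-\xi_1$ for all $\gamma$, so
$$\sup_{\gamma\in\Gamma}\|\sigma(\gamma)\xi-\xi\|\le2\|\xi_1\|\le\frac2\kappa\max_{s\in S}\|\sigma(s)\xi-\xi\|.\tag{1}$$
A vector moved little by the finite set $S$ is moved little by *all* of $\Gamma$, however far out.

## 3. The Polish group $L_1(X,\Gamma)$

**Definition (length).** A *length* on $\Gamma$ is a function $|\cdot|:\Gamma\to[0,\infty)$ with $|1|=0$, $|\gamma|\ge1$ for $\gamma\ne1$, $|\gamma^{-1}|=|\gamma|$, $|\gamma\eta|\le|\gamma|+|\eta|$, and all balls $\{|\gamma|\le R\}$ finite.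

Every countable group has one. Enumerate the nontrivial elements as $s_1,s_2,\dots$, give $s$ the weight $\min\{i:s\in\{s_i,s_i^{-1}\}\}$, and let $|\gamma|$ be the least total weight of a word representing $\gamma$. Only finitely many words have total weight at most $R$.

Let $(X,\mu)$ be a standard probability space containing measurable sets $A_n$ with $0<\mu(A_n)\to0$; fix such sets. Examples are $X=\mathbb N$ with $\mu(\{n\})=2^{-n}$ ($n\ge1$), and $X=[0,1]$ with Lebesgue measure. Put
$$L_1(X,\Gamma)=\Bigl\{f:X\to\Gamma\text{ measurable (mod null sets)}:\int|f|\,d\mu<\infty\Bigr\},\qquad D(f,h)=\int|f(x)^{-1}h(x)|\,d\mu(x),$$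
with pointwise multiplication. For $X=\mathbb N$ this is the group of sequences $(\gamma_n)$ with $\sum2^{-n}|\gamma_n|<\infty$. For $\gamma\in\Gamma$ and measurable $A$ let $\gamma^A$ be the function equal to $\gamma$ on $A$ and to $1$ off $A$. Then $\gamma\mapsto\gamma^A$ is a homomorphism, and
$$D(\gamma^A,\eta^A)=\mu(A)\,|\gamma^{-1}\eta|.\tag{2}$$
So the copy of $\Gamma$ over $A_n$ is $\Gamma$ rescaled by $\mu(A_n)$, as planned.

**Lemma 2.** For every length, $G=L_1(X,\Gamma)$ is a Polish group, and $D$ is a left-invariant metric that generates its topology and its left uniformity. For $X=[0,1]$ the space $G$ is contractible.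

*Proof.* **Step 1: group and metric.** Since $|fh|\le|f|+|h|$ and $|f^{-1}|=|f|$ pointwise, $G$ is a group and $D$ is a metric. It is left-invariant, since $(uf)^{-1}(uh)=f^{-1}h$. Since $|\gamma|\ge1$ for $\gamma\ne1$,
$$\mu(f\ne h)\le D(f,h).\tag{3}$$

**Step 2: conjugation is continuous at $1$.** Nothing makes $D$ right-invariant, so this needs an argument. Fix $h\in G$. Then $h^{-1}uh=1$ where $u=1$, so
$$D(h^{-1}uh,1)\le\int_{\{u\ne1\}}(2|h|+|u|)\,d\mu=2\int_{\{u\ne1\}}|h|\,d\mu+D(u,1).$$
As $D(u,1)\to0$, (3) gives $\mu(u\ne1)\to0$, and the first term tends to $0$ by absolute continuity of the integral of $|h|$.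

**Step 3: the operations are continuous.** Let $f_k\to f$, $h_k\to h$, and put $u_k=f_k^{-1}f\to1$. Then $(f_kh_k)^{-1}fh=(h_k^{-1}h)(h^{-1}u_kh)$, so $D(f_kh_k,fh)\le D(h_k,h)+D(h^{-1}u_kh,1)\to0$ by Step 2. Also $D(f_k^{-1},f^{-1})=\int|f_kf^{-1}|\,d\mu$ with $f_kf^{-1}=f(f^{-1}f_k)f^{-1}\to1$, again by Step 2. So $G$ is a topological group. Since $D(f,h)=D(1,f^{-1}h)$, the metric $D$ generates the left uniformity.

**Step 4: completeness.** It suffices to treat sequences with $D(f_k,f_{k+1})\le2^{-k}$. By (3), $\sum_k\mu(f_k\ne f_{k+1})<\infty$, so by Borel–Cantelli $f_k(x)$ is eventually constant for a.e. $x$. Call the limit $f(x)$; it is measurable. A.e. we have $|f_k^{-1}f|\le\sum_{j\ge k}|f_j^{-1}f_{j+1}|$. Integrating gives $D(f_k,f)\le2^{1-k}$, and $|f|\le|f_k|+|f_k^{-1}f|$ gives $f\in G$.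

**Step 5: separability.** Let $E_k\uparrow\Gamma$ be finite sets with $1\in E_k$. Given $f\in G$, let $f_k=f$ where $f\in E_k$ and $f_k=1$ elsewhere. Then
$$D(f_k,f)=\int_{\{f\notin E_k\}}|f|\,d\mu\to0,\tag{4}$$
so finite-valued functions are dense. Fix a countable algebra $\mathcal A$ of measurable sets that is dense in the measure algebra. Let $f=\gamma_i$ on $B_i$ ($1\le i\le r$), where the $B_i$ partition $X$, and let $E$ be a finite set containing $1$ and the $\gamma_i$. Choose $C_i\in\mathcal A$ with $\mu(B_i\triangle C_i)<\varepsilon$, and let $h=\gamma_i$ on $C_i\setminus\bigcup_{j<i}C_j$ and $h=1$ off $\bigcup C_i$. A point of $B_i$ outside $\bigcup_j(B_j\triangle C_j)$ lies in $C_i$ and in no other $C_j$, so $h=f$ there. Hence $D(f,h)\le2\max_E|\cdot|\cdot r\varepsilon$. The functions $h$ of this kind form a countable set, so $G$ is separable.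

**Step 6: contractibility for $X=[0,1]$.** Let $H(t,f)=f$ on $[0,t]$ and $=1$ on $(t,1]$. Passing through $H(s,f)$, we get $D(H(t,f),H(s,h))\le\bigl|\int_s^t|f|\,dx\bigr|+D(f,h)$. So $H$ is jointly continuous, with $H(1,f)=f$ and $H(0,f)=1$. $\square$

## 4. Matching a length to a kernel

Suppose that $F$ is a coarse embedding of $\Gamma$ and $K(x,y)=\|F(x)-F(y)\|^2$. The natural candidate for a uniform embedding of $L_1(X,\Gamma)$ is $f\mapsto F\circ f$ into an $L_2$-space, because
$$\|F\circ f-F\circ h\|_{L_2}^2=\int K(f(x),h(x))\,d\mu(x).$$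
With an arbitrary length this can fail in either direction, already for $\Gamma=\mathbb Z$ with the usual absolute value.

*$K$ too large.* Take $F(n)=n$ and $X=\mathbb N$ with $\mu(\{n\})=2^{-n}$. The function $f(n)=\lceil2^{n/2}\rceil$ has $\int|f|\,d\mu\le\sum2^{-n}(2^{n/2}+1)<\infty$, but $\int f^2\,d\mu\ge\sum2^{-n}2^n=\infty$. So $F\circ f\notin L_2$.

*$K$ too small.* The kernel $|x-y|$ on $\mathbb Z$ is c.n.d., being the squared $L_2(\mathbb R)$-distance between the indicators of $[0,x)$ and $[0,y)$, with the convention that for $x<0$ one uses minus the indicator of $[x,0)$. Hence $K(x,y)=|x-y|^{1/2}$ is c.n.d., since $\lambda^{1/2}=c\int_0^\infty(1-e^{-t\lambda})t^{-3/2}\,dt$ with a constant $c>0$. Its map $F$ is a coarse embedding. Let $m_n$ be an integer with $1/\mu(A_n)\le m_n\le2/\mu(A_n)$. Then $f_n=m_n^{A_n}$ (the function with value $m_n$ on $A_n$ and the neutral element $0$ elsewhere) has distance $D\ge1$ from the neutral element, while $\int K(f_n,0)\,d\mu=\mu(A_n)m_n^{1/2}\le(2\mu(A_n))^{1/2}\to0$. So the inverse map is not uniformly continuous.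

What is needed is that $K(x,y)$ and $|x^{-1}y|$ be comparable up to constant factors, so that integration respects the comparison. A coarse embedding alone gives only two growth functions, possibly very far apart. We are free, however, to change both the kernel and the length. Choose scales $m_1<m_2<\cdots$ so sparse that a bounded function of $K$ can switch from nearly $0$ to definitely positive between $m_k$ and $m_{k+1}$. Then let both the new kernel and the new length count the scales passed.

**Lemma 3.** Let $F:\Gamma\to$ Hilbert space be a coarse embedding and $K(x,y)=\|F(x)-F(y)\|^2$. There are a length $|\cdot|$ on $\Gamma$ and a c.n.d. kernel $K'$ with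
$$\tfrac12|x^{-1}y|\le K'(x,y)\le2|x^{-1}y|\qquad(x,y\in\Gamma).\tag{5}$$
If $K$ is left-invariant, then $K'$ is left-invariant.

*Proof.* **Step 1: choose the scales.** Fix any length $|\cdot|_0$ and put
$$\beta(m)=1+\sup\{K(x,y):|x^{-1}y|_0\le m\},\qquad\alpha(m)=\inf\{K(x,y):|x^{-1}y|_0\ge m\}.$$
Balls are finite and each $\sup_x\|F(x)-F(x\gamma)\|$ is finite, so $\beta(m)<\infty$. The function $\alpha$ is nondecreasing. It tends to $\infty$: for given $R$ the set $\{\gamma:\inf_x\|F(x)-F(x\gamma)\|\le\sqrt R\}$ is finite, so for large $m$ every $\gamma$ with $|\gamma|_0\ge m$ lies outside it, and $\alpha(m)\ge R$. Choose inductively $m_1=1$, $a_k=2^k\beta(m_k)$, and $m_{k+1}\ge2m_k$ with $\alpha(m_{k+1})\ge a_k$. With $\gamma=x^{-1}y$,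
$$|\gamma|_0\le m_k\ \Rightarrow\ K(x,y)\le2^{-k}a_k,\qquad|\gamma|_0\ge m_{k+1}\ \Rightarrow\ K(x,y)\ge a_k.\tag{6}$$

**Step 2: the new length.** Let $N(\gamma)=\#\{k:m_k<|\gamma|_0\}$. It is finite because $m_k\to\infty$, and $m_k<|\gamma|_0$ holds exactly for $k\le N(\gamma)$. Set $|\gamma|=N(\gamma)+1$ for $\gamma\ne1$, and $|1|=0$. Symmetry and $|\gamma|\ge1$ for $\gamma\ne1$ are clear. For an integer $r\ge1$, $|\gamma|\le r$ forces $N(\gamma)<r$, hence $|\gamma|_0\le m_r$, so balls are finite.

For the triangle inequality let $k\ge2$ and $m_k<|\gamma\eta|_0$. Since $|\gamma\eta|_0\le2\max(|\gamma|_0,|\eta|_0)$, we get $m_{k-1}\le m_k/2<\max(|\gamma|_0,|\eta|_0)$, that is, $k-1\le\max(N(\gamma),N(\eta))$. Hence $N(\gamma\eta)\le1+\max(N(\gamma),N(\eta))$; this is trivial if $N(\gamma\eta)\le1$. So for $\gamma,\eta\ne1$ we have $|\gamma\eta|\le2+\max(N(\gamma),N(\eta))\le|\gamma|+|\eta|$. If $\gamma$ or $\eta$ is $1$ there is nothing to prove.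

**Step 3: the new kernel.** Let
$$K'(x,y)=1_{x\ne y}+\sum_{k\ge1}\bigl(1-e^{-K(x,y)/a_k}\bigr).$$
Each term is c.n.d., so $K'$ is c.n.d. once the sum is known to be finite. Left-invariance passes from $K$ to $K'$. Both sides of (5) vanish for $x=y$.

**Step 4: the comparison.** Let $x\ne y$ and $N=N(x^{-1}y)$. The terms with $k\le N$ are at most $1$ each. For $k>N$ we have $|x^{-1}y|_0\le m_k$, so by (6) the term is at most $K(x,y)/a_k\le2^{-k}$, and these terms sum to at most $1$. Thus $K'(x,y)\le1+N+1\le2(N+1)=2|x^{-1}y|$.

For the lower bound suppose first $N\ge1$. Then $|x^{-1}y|_0>m_N$, so for $k\le N-1$ we have $|x^{-1}y|_0\ge m_{k+1}$ and $K(x,y)\ge a_k$. Each of these $N-1$ terms is at least $1-e^{-1}\ge\frac12$, so $K'(x,y)\ge1+\frac{N-1}2=\frac{N+1}2=\frac12|x^{-1}y|$. If $N=0$, then $K'(x,y)\ge1\ge\frac12=\frac12|x^{-1}y|$. $\square$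

Let us run this for $\Gamma=\mathbb Z$, $|n|_0$ the absolute value and $K(x,y)=(x-y)^2$. Here $\beta(m)=1+m^2$ and $\alpha(m)=m^2$ for integers $m$. Taking the least admissible integers, we get $m_1=1$, $a_1=4$; $m_2=2$, $a_2=4\cdot5=20$; $m_3=5$, $a_3=8\cdot26=208$; $m_4=15$. So the new length is $1$ at $\pm1$, $2$ at $\pm2$, $3$ for absolute values $3$ to $5$, and $4$ for $6$ to $15$.

**Lemma 4.** If $\Gamma$ embeds coarsely in Hilbert space, then with the length of Lemma 3, $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$.

*Proof.* By Schoenberg write $K'(x,y)=\|F'(x)-F'(y)\|^2$. Since $\Gamma$ is countable we may take $F':\Gamma\to\ell_2$, and after a translation $F'(1)=0$. For $f\in L_1(X,\Gamma)$ the function $F'\circ f$ is measurable (it has countably many values), and $\|F'(f(x))\|^2=K'(f(x),1)\le2|f(x)|$. So $\Phi(f)=F'\circ f$ lies in $L_2(X;\ell_2)$, a separable Hilbert space, which embeds isometrically in $\ell_2$. Integrating (5),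
$$\tfrac12D(f,h)\le\|\Phi(f)-\Phi(h)\|^2=\int K'(f(x),h(x))\,d\mu(x)\le2D(f,h).\tag{7}$$
Since $D$ generates the left uniformity, $\Phi$ is a uniform homeomorphism onto its image. $\square$

## 5. $SL_3(\mathbb Z)$: embedded uniformly, not represented

**Theorem 2.** For $\Gamma=SL_3(\mathbb Z)$ there is a length such that the Polish group $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$ but is not unitarily representable. For $X=[0,1]$ this group is moreover contractible.

So the answer to the question is no. By Theorem 1, such a group cannot be amenable.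

*Proof.* **Step 1: $SL_3(\mathbb Z)$ embeds coarsely in Hilbert space.** (This also follows from Guentner–Higson–Weinberger, Publ. IHÉS 101 (2005).) The group $\Gamma$ itself is not amenable, but it is close, up to compact factors, to an amenable group. Let $T\subset SL_3(\mathbb R)$ be the closed subgroup of upper triangular matrices with positive diagonal, and $K_0=SO(3)$. By the Iwasawa decomposition every $\gamma\in SL_3(\mathbb R)$ is uniquely $\gamma=t(\gamma)k(\gamma)$ with $t(\gamma)\in T$ and $k(\gamma)\in K_0$. The group $T$ is solvable, hence amenable. By Bekka–Cherix–Valette (*Proper affine isometric actions of amenable groups*, 1995), $T$ has a continuous c.n.d. function $\psi$ that is proper, that is, all sets $\{\psi\le R\}$ are compact. Write $\psi(s^{-1}t)=\|b(s)-b(t)\|^2$ and put $F(\gamma)=b(t(\gamma))$ for $\gamma\in\Gamma$. Then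
$$\|F(\gamma)-F(\eta)\|^2=\psi\bigl(t(\gamma)^{-1}t(\eta)\bigr),\qquad\gamma^{-1}\eta=k(\gamma)^{-1}\,t(\gamma)^{-1}t(\eta)\,k(\eta).$$

If $\gamma^{-1}\eta=\zeta$ is fixed, then $t(\gamma)^{-1}t(\eta)=k(\gamma)\zeta k(\eta)^{-1}$ lies in the compact set $K_0\zeta K_0\cap T$, on which $\psi$ is bounded. This is the first condition for a coarse embedding. Conversely, if $\|F(\gamma)-F(\eta)\|\le R$, then $t(\gamma)^{-1}t(\eta)$ lies in the compact set $Q_R=\{\psi\le R^2\}$. So $\gamma^{-1}\eta$ lies in $K_0Q_RK_0\cap\Gamma$, which is finite, since $\Gamma$ is a closed discrete subset of $SL_3(\mathbb R)$. If $\inf_x\|F(x)-F(x\zeta)\|\le R$, some $x$ has $\|F(x)-F(x\zeta)\|\le R+1$, so $\zeta\in K_0Q_{R+1}K_0\cap\Gamma$. This is the second condition.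

**Step 2: the positive half.** Give $\Gamma$ the length of Lemma 3, applied to $F$. By Lemma 2, $G=L_1(X,\Gamma)$ is a Polish group, contractible if $X=[0,1]$. By Lemma 4 it embeds uniformly in $\ell_2$.

**Step 3: no continuous unitary representation is a topological embedding.** Let $(S,\kappa)$ be a Kazhdan pair for $\Gamma$, $\pi:G\to U(H)$ any continuous unitary representation, and $\xi\in H$. Apply (1) to the representations $\sigma_n(\gamma)=\pi(\gamma^{A_n})$ of $\Gamma$. For each $s\in S$, (2) gives $D(s^{A_n},1)=\mu(A_n)|s|\to0$, so $\pi(s^{A_n})\xi\to\xi$ by continuity. As $S$ is finite, $\max_{s\in S}\|\sigma_n(s)\xi-\xi\|\to0$, and (1) yields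
$$\sup_{\gamma\in\Gamma}\|\pi(\gamma^{A_n})\xi-\xi\|\to0.$$
Since $\Gamma$ is infinite and balls are finite, we can pick $\gamma_n$ with $|\gamma_n|\ge1/\mu(A_n)$. The choice does not depend on $\xi$, so $\pi(\gamma_n^{A_n})\to1$ strongly, whereas $D(\gamma_n^{A_n},1)=\mu(A_n)|\gamma_n|\ge1$ for all $n$. So $\pi$ is not a topological isomorphism onto its image. As $\pi$ was arbitrary, $G$ is not unitarily representable. $\square$

Step 3 did not use the special length; that was needed only for Step 2.

## 6. Reading coarse embeddability and the Haagerup property off $L_1(X,\Gamma)$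

**Theorem 3.** Let $\Gamma$ be a countably infinite group and $(X,\mu)$ as above.

(a) $\Gamma$ embeds coarsely in Hilbert space if and only if for some length $L_1(X,\Gamma)$ embeds uniformly in $\ell_2$.

(b) $\Gamma$ is Haagerup if and only if for some length $L_1(X,\Gamma)$ is unitarily representable.

(c) Hence every countable $\Gamma$ that embeds coarsely in Hilbert space but is not Haagerup yields, for a suitable length, a Polish group $L_1(X,\Gamma)$ that embeds uniformly in $\ell_2$ and is not unitarily representable.

(In (c) "countable" means countably infinite.) The converse directions in (a) and (b) rest on one device: restrict a bounded c.n.d. object to the copies of $\Gamma$ over $A_n$, and add up sparsely many of these restrictions. Each one is small near $1$ and bounded below far out, so the sum is finite and unbounded in the right way.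

*Proof of (a).* The forward direction is Lemma 4. Conversely let $\Phi:L_1(X,\Gamma)\to\ell_2$ be a uniform embedding, for some length.

**Step 1: a bounded kernel.** Put $k(f,h)=1-\exp(-\|\Phi(f)-\Phi(h)\|^2)\in[0,1]$, a c.n.d. kernel. By uniform continuity of $\Phi$, $k(f,h)\to0$ uniformly as $D(f,h)\to0$. By uniform continuity of $\Phi^{-1}$, there is $c'>0$ with $\|\Phi(f)-\Phi(h)\|\ge c'$ whenever $D(f,h)\ge1$. So $k(f,h)\ge c:=1-e^{-c'^2}>0$ in that case.

**Step 2: restrict to the copies.** Put $K_n(x,y)=k(x^{A_n},y^{A_n})$ and $d(x,y)=|x^{-1}y|$ on $\Gamma$. By (2), $D(x^{A_n},y^{A_n})=\mu(A_n)d(x,y)$. For fixed $j$ this is at most $\mu(A_n)j\to0$ on pairs with $d(x,y)\le j$. So we may choose $n_1<n_2<\cdots$ with $K_{n_j}(x,y)\le2^{-j}$ whenever $d(x,y)\le j$. Also $K_{n_j}(x,y)\ge c$ whenever $d(x,y)\ge1/\mu(A_{n_j})$.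

**Step 3: add.** Let $K=\sum_jK_{n_j}$. If $d(x,y)\le m$, with $m\ge1$ an integer, the terms with $j<m$ are at most $1$ and those with $j\ge m$ at most $2^{-j}$, so $K(x,y)\le m+1$. Thus $K$ is finite and c.n.d. If $d(x,y)\ge\max_{j\le m}1/\mu(A_{n_j})$, then $K(x,y)\ge cm$. Write $K(x,y)=\|F(x)-F(y)\|^2$. The upper bound is the first condition for a coarse embedding. For the second, given $R$ choose $m$ with $cm>(R+1)^2$. If $\inf_x\|F(x)-F(x\gamma)\|\le R$, some $x$ has $K(x,x\gamma)\le(R+1)^2$, so $|\gamma|<\max_{j\le m}1/\mu(A_{n_j})$, which leaves finitely many $\gamma$. $\square$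

*Proof of (b), from representable to Haagerup.* Let $\pi:L_1(X,\Gamma)\to U(H)$ be a topological isomorphism onto its image, for some length. The inverse of $\pi$ is continuous at $1$, so there are $\xi_1,\dots,\xi_r\in H$ and $\varepsilon>0$ such that
$$\psi(f):=\sum_{i=1}^r\|\pi(f)\xi_i-\xi_i\|^2<\varepsilon^2\quad\text{implies}\quad D(f,1)<1.$$
The function $\psi$ is continuous. It is c.n.d., since $\psi(f^{-1}h)=\sum_i\|\pi(f)\xi_i-\pi(h)\xi_i\|^2$. It is bounded by $M=4\sum_i\|\xi_i\|^2$. Put $\psi_n(\gamma)=\psi(\gamma^{A_n})$, a c.n.d. function on $\Gamma$ with $0\le\psi_n\le M$. Since $D(\gamma^{A_n},1)=\mu(A_n)|\gamma|\to0$, $\psi_n\to0$ pointwise. If $|\gamma|\ge1/\mu(A_n)$, then $D(\gamma^{A_n},1)\ge1$, so $\psi_n(\gamma)\ge\varepsilon^2$.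

Balls are finite, so we can choose $n_1<n_2<\cdots$ with $\psi_{n_j}(\gamma)\le2^{-j}$ for $|\gamma|\le j$. Let $\Psi=\sum_j\psi_{n_j}$. For fixed $\gamma$ all but finitely many terms are at most $2^{-j}$ and the others at most $M$, so $\Psi$ is finite, and it is c.n.d. If $|\gamma|\ge\max_{j\le m}1/\mu(A_{n_j})$, then $\Psi(\gamma)\ge m\varepsilon^2$. So all sets $\{\Psi\le R\}$ are finite, and $\Gamma$ is Haagerup.

*Proof of (b), from Haagerup to representable.* Let $\psi$ be a proper c.n.d. function on $\Gamma$, and write $\psi(x^{-1}y)=\|F(x)-F(y)\|^2$ with $F$ a coarse embedding, as in Section 2. Here $K(x,y)=\psi(x^{-1}y)$ is left-invariant, so Lemma 3 gives a length and a c.n.d. function $\psi'$, with $K'(x,y)=\psi'(x^{-1}y)$ and $\frac12|\gamma|\le\psi'(\gamma)\le2|\gamma|$. On $G=L_1(X,\Gamma)$ put $\Psi(f)=\int\psi'(f(x))\,d\mu(x)$. Integrating pointwise inequalities shows that $\Psi$ is c.n.d. and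
$$\tfrac12D(f,1)\le\Psi(f)\le2D(f,1).$$
So $\varphi=e^{-\Psi}$ is positive definite with $\varphi(1)=1$, it is continuous at $1$, and $\varphi(f)\le e^{-\varepsilon}$ whenever $D(f,1)\ge2\varepsilon$. Lemma 1 says that the GNS representation of $\varphi$ is a topological isomorphism of $G$ onto its image. $\square$

*Proof of (c).* Take the length from Lemma 3. Lemma 2 says that $L_1(X,\Gamma)$ is Polish, and Lemma 4 gives the uniform embedding. If $L_1(X,\Gamma)$ were unitarily representable, the first half of the proof of (b), which works for *every* length, would make $\Gamma$ Haagerup. $\square$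

Theorem 2, apart from contractibility, is a special case of (c), because an infinite group with property (T) is never Haagerup. To see this, let $\psi$ be a proper c.n.d. function on $\Gamma$ and, for $t>0$, let $\sigma_t,\xi_t$ be given by Lemma 1 for $e^{-t\psi}$. Then $\|\sigma_t(s)\xi_t-\xi_t\|^2=2-2e^{-t\psi(s)}\to0$ as $t\to0$ for each $s$ in the Kazhdan set. By (1), $\sup_\gamma(2-2e^{-t\psi(\gamma)})\to0$. But $\psi$ is unbounded on the infinite group $\Gamma$, so this supremum is $2$ for every $t>0$, a contradiction.

## 7. Under property (T), unitary representations see only convergence in measure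

Let $L_0(X,\Gamma)$ be the group of all measurable maps $X\to\Gamma$ (mod null sets) with the metric $\mu(f\ne h)$, whose topology is that of convergence in measure. By (3) this topology, restricted to $L_1(X,\Gamma)$, is coarser than that of $D$. Step 3 of Theorem 2 showed that particular elements far from $1$ are moved to $1$ by every representation. The next theorem determines precisely what all representations together can detect.

**Theorem 4.** If $\Gamma$ has property (T), then for every length each continuous unitary representation of $L_1(X,\Gamma)$ is continuous for the topology of convergence in measure, and extends uniquely to a continuous unitary representation of $L_0(X,\Gamma)$. Moreover $L_0(X,\Gamma)$ is unitarily representable. So the topology on $L_1(X,\Gamma)$ generated by all its continuous unitary representations is exactly that of convergence in measure, which is strictly coarser than the topology of $D$.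

The argument of Theorem 2 handles one copy of $\Gamma$ at a time. A general finite-valued $f$ takes values $\gamma_i$ on several sets $B_i$, and adding the errors from the separate copies would give a bound growing with the number of sets. The remedy is to treat all the commuting copies at once with averaging operators, whose contraction factor does not depend on how many copies there are.

*Proof.* **Step 1: an averaging operator with a spectral gap.** Enlarging a Kazhdan set keeps the Kazhdan property, so let $(S,\kappa)$ be a Kazhdan pair with $S$ finite, symmetric and containing $1$. The regular representation of the infinite group $\Gamma$ has no nonzero invariant vectors, so $\kappa\le2$ and $S\ne\{1\}$. For a unitary representation $\sigma$ of $\Gamma$ let $M_\sigma=|S|^{-1}\sum_{s\in S}\sigma(s)$. It is self-adjoint because $S$ is symmetric, it fixes invariant vectors, and so it preserves their orthogonal complement. If $\eta$ is a unit vector in that complement, some $s\in S$, necessarily $s\ne1$, has $\|\sigma(s)\eta-\eta\|\ge\kappa$. By the parallelogram law, $\|\sigma(s)\eta+\eta\|\le\sqrt{4-\kappa^2}$.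 Grouping the terms for $1$ and $s$ and bounding the remaining $|S|-2$ terms by $1$ each,
$$\|M_\sigma\eta\|\le\theta:=1-\frac{2-\sqrt{4-\kappa^2}}{|S|}<1.\tag{8}$$

**Step 2: a bound depending only on the measure of the support.** Let $\pi$ be a continuous unitary representation of $G=L_1(X,\Gamma)$ on $H$, $\xi\in H$ and $\varepsilon>0$. Choose $\delta>0$ with $\|\pi(f)\xi-\xi\|\le\varepsilon$ whenever $D(f,1)\le\delta$, and put $C=\max_S|s|$, which is positive since $S\ne\{1\}$. We claim:
$$f\in G,\quad\mu(f\ne1)\le\delta/C\quad\Longrightarrow\quad\|\pi(f)\xi-\xi\|\le\frac{2\varepsilon}{1-\theta}.\tag{9}$$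

By (4), $f$ is the $D$-limit of finite-valued truncations that equal $1$ wherever $f$ does. So it suffices to prove (9) for finite-valued $f$. The case $f=1$ is trivial. Otherwise let $f=\gamma_i\ne1$ on $B_i$, $1\le i\le k$, with the $B_i$ disjoint and $f=1$ elsewhere. The representations $\sigma_i(\gamma)=\pi(\gamma^{B_i})$ of $\Gamma$ commute with each other, because the supports are disjoint. Let $P_i$ be the projection onto the $\sigma_i(\Gamma)$-invariant vectors, $M_i=M_{\sigma_i}$, $P=P_1\cdots P_k$ and $M=M_1\cdots M_k$.

*All $P_i$ and $M_j$ commute.* The $M_j$ commute with each other because the $\sigma_j$ do. For $i\ne j$, each unitary $\sigma_j(\gamma)$ and its inverse commute with $\sigma_i(\Gamma)$, hence preserve the $\sigma_i$-invariant vectors, so $\sigma_j(\gamma)$ commutes with $P_i$. Therefore $M_j$ commutes with $P_i$. Also $P_i$ maps $\sigma_j$-invariant vectors to $\sigma_j$-invariant vectors, and being self-adjoint it commutes with $P_j$. Finally $M_iP_i=P_i$, and taking adjoints $P_iM_i=P_i$.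

*$M$ moves $\xi$ little.* The operator $M$ is the average of the operators $\pi(s_1^{B_1}\cdots s_k^{B_k})$ over $(s_1,\dots,s_k)\in S^k$, and
$$D(s_1^{B_1}\cdots s_k^{B_k},1)=\sum_i\mu(B_i)|s_i|\le C\mu(f\ne1)\le\delta.$$
So $\|M\xi-\xi\|\le\varepsilon$.

*$M$ contracts $(1-P)H$.* Since the $P_i$ are commuting projections, $(1-P)H$ is the orthogonal sum, over nonempty $J\subset\{1,\dots,k\}$, of the subspaces $\prod_{i\in J}(1-P_i)\prod_{i\notin J}P_iH$. Each is $M_i$-invariant for every $i$. On it, $M_i$ is the identity for $i\notin J$ and has norm at most $\theta$ for $i\in J$, by (8). So $M$ has norm at most $\theta^{|J|}\le\theta$ there, and hence norm at most $\theta$ on all of $(1-P)H$.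

*Conclusion of the claim.* As $MP=P$, we have $(1-M)\xi=(1-M)(1-P)\xi$, so
$$\varepsilon\ge\|(1-M)\xi\|=\|(1-M)(1-P)\xi\|\ge(1-\theta)\|(1-P)\xi\|.$$
Since $\pi(f)=\prod_i\sigma_i(\gamma_i)$ fixes $P\xi$, we get $\|\pi(f)\xi-\xi\|=\|\pi(f)(1-P)\xi-(1-P)\xi\|\le2\|(1-P)\xi\|\le2\varepsilon/(1-\theta)$. This is (9).

**Step 3: extension to $L_0$.** The metric $\mu(f\ne h)$ on $L_0(X,\Gamma)$ is bi-invariant, so $L_0(X,\Gamma)$ is a topological group. It is complete by the Borel–Cantelli argument of Lemma 2. The subgroup $L_1(X,\Gamma)$ is dense, since truncations to finite sets $E_k$ converge in measure. Now (9) says that $\pi$ is continuous at $1$ for this metric. Since $\|\pi(f)\xi-\pi(h)\xi\|=\|\pi(h^{-1}f)\xi-\xi\|$ and $\mu(h^{-1}f\ne1)=\mu(f\ne h)$, each map $f\mapsto\pi(f)\xi$ is uniformly continuous for convergence in measure. So it extends uniquely to a continuous map $f\mapsto\tilde\pi(f)\xi$ on $L_0(X,\Gamma)$.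

As pointwise limits of unitaries, the $\tilde\pi(f)$ are linear isometries. If $f_k\to f$ and $h_k\to h$ in measure with $f_k,h_k\in L_1(X,\Gamma)$, then $f_kh_k\to fh$, and
$$\|\pi(f_k)\pi(h_k)\xi-\tilde\pi(f)\tilde\pi(h)\xi\|\le\|\pi(h_k)\xi-\tilde\pi(h)\xi\|+\|\pi(f_k)\tilde\pi(h)\xi-\tilde\pi(f)\tilde\pi(h)\xi\|\to0,$$
so $\tilde\pi(fh)=\tilde\pi(f)\tilde\pi(h)$. In particular $\tilde\pi(f)\tilde\pi(f^{-1})=\tilde\pi(1)=1$ and likewise in the other order. So the $\tilde\pi(f)$ are invertible isometries, that is, unitaries, and $\tilde\pi$ is a continuous unitary representation. It is unique by density.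

**Step 4: $L_0$ is unitarily representable.** The function $\Psi_0(f)=\mu(f\ne1)=\int1_{f(x)\ne1}\,d\mu$ on $L_0(X,\Gamma)$ is c.n.d., because $\Psi_0(f^{-1}h)=\int1_{f(x)\ne h(x)}\,d\mu$ is an integral of c.n.d. kernels. So $\varphi=e^{-\Psi_0}$ is positive definite and continuous at $1$, with $\varphi(1)=1$, and $\varphi(f)\le e^{-\varepsilon}$ whenever $\mu(f\ne1)\ge\varepsilon$. By Lemma 1 its GNS representation is a topological isomorphism of $L_0(X,\Gamma)$ onto its image.

**Step 5: the topology generated by all representations.** By Step 3 every map $f\mapsto\pi(f)\xi$ with $\pi$ a continuous unitary representation of $L_1(X,\Gamma)$ is continuous for convergence in measure, so the generated topology is no finer than that. The representation of Step 4, restricted to $L_1(X,\Gamma)$, is continuous for $D$ by (3), and it alone generates convergence in measure. So the two topologies coincide. They are strictly coarser than the topology of $D$: if $|\gamma_n|\ge1/\mu(A_n)$, then $\mu(\gamma_n^{A_n}\ne1)=\mu(A_n)\to0$, while $D(\gamma_n^{A_n},1)\ge1$ for all $n$. $\square$
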